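# Covered conjugacy classes and connected quandles without regular cycles

## 1. Six transpositions and three vectors

For an odd prime $\ell$ let
$$V_\ell=\{x\in\mathbb F_\ell^4:\ x_1+x_2+x_3+x_4=0\},$$
with $S_4$ permuting the coordinates. Let $p,q,r$ be three distinct odd primes, for instance $3,5,7$, and consider one vector in each of three such spaces:
$$n_p=(1,1,1,-3)\in V_p,\qquad n_q=(1,1,-3,1)\in V_q,\qquad n_r=(1,1,-1,-1)\in V_r .$$

Since $\ell$ is odd, $4\neq0$ and $2\ne 0$ in $\mathbb F_\ell$, so $1\neq-3$ and $1\neq-1$ there. Hence a permutation fixes $n_p$ exactly when it fixes the position $4$, it fixes $n_q$ exactly when it fixes the position $3$, and it fixes $n_r$ exactly when it preserves each of the sets $\{1,2\}$ and $\{3,4\}$. The three stabilizers in $S_4$ are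
$$\mathrm{Sym}\{1,2,3\},\qquad \mathrm{Sym}\{1,2,4\},\qquad \langle(1\,2),(3\,4)\rangle .$$
Now go through the six transpositions. The vector $n_p$ is fixed by $(1\,2),(1\,3),(2\,3)$; the vector $n_q$ is fixed by $(1\,2),(1\,4),(2\,4)$; the vector $n_r$ is fixed by $(1\,2),(3\,4)$. This gives three facts.

- Every transposition fixes at least one of the three vectors.
- The transposition $\tau=(1\,2)$ fixes all three.
- None of the three vectors is fixed by all transpositions.

We pack this into one group element. Put $V=V_p\oplus V_q\oplus V_r$, let $G=V\rtimes S_4$, and let
$$n=n_p+n_q+n_r,\qquad \zeta=(n,\tau)\in G,\qquad C=\zeta^G=\{g\zeta g^{-1}:g\in G\}.$$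

Here is what this is for. Conjugation by $\zeta$ permutes the set $C$. We shall see that the cycle through an element of $C$ lying over the transposition $\sigma$ loses the prime $p$ from its length exactly when $\sigma$ fixes $n_p$, and similarly for $q$ and $r$. By the first fact, every cycle loses some prime. By the third, every prime survives in some cycle. So no cycle length is a multiple of all the others. The class $C$ thereby answers a question about quandles, which we now state.

## 2. Quandles, left translations, regular cycles

**Definition (quandle).** A *quandle* is a nonempty set $Q$ with a binary operation $\star$ such that $a\star a=a$ for every $a\in Q$ and, for each $a\in Q$, the *left translation* $L_a:Q\to Q$, $x\mapsto a\star x$, is an automorphism of $(Q,\star)$. The *left multiplication group* $\mathrm{LMlt}(Q)$ is the subgroup of $\mathrm{Sym}(Q)$ generated by all $L_a$. The quandle is *connected* if $\mathrm{LMlt}(Q)$ acts transitively on $Q$.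

**Definition (regular cycle, Hayashi property).** Let $\pi$ be a permutation of a finite nonempty set, with distinct cycle lengths $\lambda_1<\dots<\lambda_t$, fixed points counting as cycles of length $1$. We say that $\pi$ *contains a regular cycle* if $\lambda_i\mid\lambda_t$ for all $i$. A quandle has the *Hayashi property* if all of its left translations contain a regular cycle.

The order of $\pi$ is the least common multiple of its cycle lengths. If all $\lambda_i$ divide $\lambda_t$, this lcm is $\lambda_t$. Conversely, if some cycle has length equal to the lcm, that cycle is a longest one and all lengths divide it. So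
$$\pi \text{ contains a regular cycle}\iff \text{some cycle of }\pi\text{ has length equal to the order of }\pi. \tag{1}$$

**Conjecture (Hayashi, 2013).** Finite connected quandles have the Hayashi property.

The task is to prove or disprove it. The source of the problem is Filip Filipi, "Hayashi Property for Conjugation Quandles", arXiv:2503.22377 (2025).

**Some small cases.** Let $C$ be the set of transpositions of $S_4$ with $a\star b=aba^{-1}$. Then $L_{(1\,2)}$ fixes $(1\,2)$ and $(3\,4)$, exchanges $(1\,3)$ with $(2\,3)$, and exchanges $(1\,4)$ with $(2\,4)$. The lengths are $1,2$, and there is a regular cycle. More generally, if a permutation has prime power order, all its cycle lengths are powers of one prime, so the largest is a multiple of the others. Failure needs at least two primes in the order of $L_a$.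

Two primes may well occur. On $Q=\mathbb F_7$ put $a\star x=-2a+3x$. Then $a\star a=a$. Each $L_a$ is bijective, and
$$L_a(x\star y)=-6x+9y-2a=-2(3x-2a)+3(3y-2a)=L_a(x)\star L_a(y),$$
so this is a quandle. It is connected, because $L_aL_0^{-1}$ is the translation $x\mapsto x-2a$. The powers of $3$ modulo $7$ are $3,2,6,4,5,1$, so $L_0$ has cycle lengths $1$ and $6$, and again there is a regular cycle.

Connectedness cannot be dropped. Let $X$ be a set with five elements, $\rho$ a permutation of $X$ with cycles of lengths $2$ and $3$, and $Q=\{a\}\cup X$. Let $L_x=\mathrm{id}$ for $x\in X$, and let $L_a$ fix $a$ and act on $X$ as $\rho$. Idempotence is clear, and identity maps are automorphisms. For $L_a$: if $x\in X$, then $L_a(x\star y)=L_a(y)=L_a(x)\star L_a(y)$, since $L_a(x)\in X$; and $L_a(a\star y)=L_a^2(y)=a\star L_a(y)=L_a(a)\star L_a(y)$. So $Q$ is a quandle, not connected since everything fixes $a$, and $L_a$ has cycle lengths $1,2,3$ and no regular cycle.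

We record two basic facts. For $g\in\mathrm{LMlt}(Q)$, which is an automorphism of $Q$, applying $g$ to $a\star x$ gives $gL_a(x)=L_{g(a)}(g(x))$, that is,
$$gL_ag^{-1}=L_{g(a)}. \tag{2}$$

**Lemma 1.** In a finite connected quandle $Q$ all left translations are conjugate in $K=\mathrm{LMlt}(Q)$, and $\{L_b:b\in Q\}=L_a^K$ for each $a$. In particular they have the same cycle type, and if one of them has no regular cycle, none has.

*Proof.* This is (2) together with transitivity of $K$ on $Q$. $\square$

**Lemma 2.** Let $C$ be a conjugacy class of a finite group $L$ with $\langle C\rangle=L$. Then $C$ with $a\star b=aba^{-1}$ is a connected quandle, and $\mathrm{LMlt}(C)$ is the image of $L$ acting on $C$ by conjugation. For $\zeta,c\in C$ the integers $j$ for which $\zeta^j$ commutes with $c$ are exactly the multiples of the length of the cycle of $L_\zeta$ through $c$.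

*Proof.* Clearly $a\star a=a$. The map $L_a$ is the restriction to $C$ of an inner automorphism of $L$; it maps $C$ bijectively to $C$ and respects $xyx^{-1}$. The homomorphism $L\to\mathrm{Sym}(C)$ given by conjugation carries the generating set $C$ of $L$ to the generating set $\{L_a:a\in C\}$ of $\mathrm{LMlt}(C)$, so its image is $\mathrm{LMlt}(C)$. This image is transitive because $C$ is a class of $L$. Finally $L_\zeta^j(c)=\zeta^jc\zeta^{-j}$ equals $c$ iff $\zeta^j$ commutes with $c$, and $L_\zeta^j(c)=c$ iff the cycle length divides $j$. $\square$

Our semidirect products have an abelian normal part $V$, written additively, with $(v,g)(w,h)=(v+gw,gh)$. Then $(v,g)^{-1}=(-g^{-1}v,g^{-1})$. Since $(u,1)(m,\sigma)=(u+m,\sigma)$ and $(m,\sigma)(u,1)=(m+\sigma u,\sigma)$,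
$$(u,1)\text{ commutes with }(m,\sigma)\iff\sigma u=u. \tag{3}$$
Direct multiplication also gives
$$(m,\sigma)(v,1)(m,\sigma)^{-1}(v,1)^{-1}=(\sigma v-v,1), \tag{4}$$
$$(v,g)(n,\tau)(v,g)^{-1}=\bigl(gn+(1-g\tau g^{-1})v,\ g\tau g^{-1}\bigr). \tag{5}$$

## 3. Full $p$-parts and centralizers

**Lemma 3.** Let $d\mid M$ and let $p$ be a prime dividing $M$. Then $d\nmid M/p$ iff $d$ and $M$ have the same $p$-part. Consequently $d=M$ iff $d\nmid M/p$ for every prime $p\mid M$.

*Proof.* If the $p$-part of $d$ is smaller than that of $M$, then $d\mid M/p$, because the other primes are unaffected. If the $p$-parts agree, then $d$ has a larger $p$-part than $M/p$ and cannot divide it. The second sentence applies the first to every prime dividing $M$. $\square$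

Suppose we try to prove the conjecture for a class quandle $C$ with $\langle C\rangle=L$. Let $M$ be the order of $L_\zeta$. For a prime $p\mid M$ put $z_p=\zeta^{M/p}$. By Lemmas 2 and 3, the cycle through $c$ has the full $p$-part of $M$ in its length iff $c\notin C_L(z_p)$. Since $L_\zeta^{M/p}\neq\mathrm{id}$, the element $z_p$ does not centralize all of $C$, so $C_L(z_p)$ is a proper subgroup of $L$. Hence for every single $p$ there is a $c$ that works. A regular cycle needs one $c\in C$ that works for all $p$ at once, so we want
$$C\not\subseteq\bigcup_{p\mid M}C_L(\zeta^{M/p}).$$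
The sensible approach is to show that a class generating the group cannot be covered by a few proper subgroups that all contain one member of the class. For two subgroups this succeeds; that is Theorem 3 below. For three it stops: the transpositions of $S_4$ generate $S_4$, and by Section 1 they lie in the union of the three proper subgroups $\mathrm{Sym}\{1,2,3\}$, $\mathrm{Sym}\{1,2,4\}$, $\langle(1\,2),(3\,4)\rangle$, all of which contain $(1\,2)$.

This does not yet refute anything, since the quandle of transpositions of $S_4$ has the Hayashi property. The three subgroups must be made into centralizers of powers of $\zeta$ belonging to three different primes. Taking products of known quandles will not do it. In $Q_1\times Q_2$ with componentwise operation, the cycle of $L_{(a,b)}$ through $(x,y)$ has length the lcm of the lengths through $x$ and $y$. So if $L_a$ and $L_b$ have cycles of lengths equal to their orders, then $L_{(a,b)}$ does too: the coordinates can be chosen independently. In $V\rtimes S_4$, by contrast, one permutation $\sigma$ controls what happens at all three primes.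

## 4. A connected quandle on 1260 elements with no regular cycle

Keep $p,q,r$, $V$, $G$, $n$, $\tau$, $\zeta$, $C$ as in Section 1.

**Theorem 1.** $C$ is a finite connected quandle, and no left translation of $C$ contains a regular cycle. Hence Hayashi's conjecture is false. Moreover $|C|=12pqr$, which is $1260$ for $\{p,q,r\}=\{3,5,7\}$.

*Proof.*

**Step 1: $C$ generates $G$.** This is what makes $C$ connected. Let $H=\langle C\rangle$, a normal subgroup of $G$. Its image in $S_4$ is generated by all conjugates of $\tau$, that is, by all transpositions, so it is $S_4$. If $(m,\sigma)\in H$ and $v\in V$, then the commutator (4) lies in $H$, because it is the product of $(m,\sigma)$ with a conjugate of $(m,\sigma)^{-1}$. So $(\sigma v-v,1)\in H$. For each transposition $\sigma=(i\,j)$ there is some $(m,\sigma)\in H$. With $v=e_i-e_j\in V_\ell$, where $\ell\in\{p,q,r\}$, we get $\sigma v-v=-2(e_i-e_j)$. As $\ell$ is odd, a multiple of this is $e_i-e_j$, so $(e_i-e_j,1)\in H$. The vectors $e_i-e_j$ span $V_\ell$. Hence $V\le H$, and since $H$ maps onto $S_4$, $H=G$. By Lemma 2, $C$ is a connected quandle.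

**Step 2: the powers of $\zeta$.** We isolate one prime at a time. Since $\tau n=n$, we have $\zeta^2=(n+\tau n,1)=(2n,1)$ and $\zeta^{2j}=(2jn,1)$. Thus $\zeta^{2pqr}=1$. In $\zeta^{2qr}=(2qr\,n,1)$ the components in $V_q$ and $V_r$ vanish, so
$$\zeta^{2qr}=(2qr\,n_p,1),\qquad\zeta^{2pr}=(2pr\,n_q,1),\qquad\zeta^{2pq}=(2pq\,n_r,1),$$
where the scalars are nonzero modulo $p$, $q$, $r$ respectively. By (3),
$$\zeta^{2qr}\text{ commutes with }(m,\sigma)\iff\sigma n_p=n_p, \tag{6}$$
and likewise for $\zeta^{2pr}$ with $n_q$ and $\zeta^{2pq}$ with $n_r$.

**Step 3: no cycle length is divisible by $pqr$.** This uses that every transposition fixes one of the vectors. By (5), every $c\in C$ has the form $(m,\sigma)$ with $\sigma$ a transposition. Now $(1\,2),(1\,3),(2\,3)$ fix $n_p$; $(1\,4),(2\,4)$ fix $n_q$; and $(3\,4)$ fixes $n_r$. By (6), $c$ commutes with one of $\zeta^{2qr},\zeta^{2pr},\zeta^{2pq}$. By Lemma 2 the length of the cycle of $L_\zeta$ through $c$ divides $2qr$, $2pr$ or $2pq$. None of these is divisible by $pqr$.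

**Step 4: each of $p,q,r$ divides some cycle length.** This uses that each vector is moved by some transposition. All transpositions occur as second components of elements of $C$. Take $c\in C$ over $(3\,4)$, which moves $n_p$ and $n_q$ because $1\neq-3$. By (6), $c$ does not commute with $\zeta^{2qr}$, so its cycle length $d$ does not divide $2qr$; but $d\mid 2pqr$ since $\zeta^{2pqr}=1$. If $p\nmid d$, then $d\mid 2qr$, which is false. So $p\mid d$. In the same way $d\nmid 2pr$ gives $q\mid d$. Now take $c\in C$ over $(1\,3)$, which sends $n_r=(1,1,-1,-1)$ to $(-1,1,1,-1)\neq n_r$. Its cycle length divides $2pqr$ but not $2pq$, so it is divisible by $r$.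

**Step 5: conclusion.** If $L_\zeta$ had a regular cycle, all cycle lengths would divide its length, so by Step 4 that length would be divisible by $pqr$, contradicting Step 3. By Lemma 1 no left translation of $C$ has a regular cycle.

**Step 6: the size.** We count the elements over each transposition. By (5), the elements of $C$ over $\tau$ have first components $gn+(1-\tau)v$ with $v\in V$ and $g\in C_{S_4}(\tau)=\langle(1\,2),(3\,4)\rangle$. In each $V_\ell$ we have $(1-\tau)x=(x_1-x_2)(e_1-e_2)$, and $x_1-x_2$ takes every value, so $(1-\tau)V$ has $pqr$ elements. Since $\tau n=n$, the only values of $gn$ are $n$ and $(3\,4)n$. The $p$-component of $n-(3\,4)n$ is $4(e_3-e_4)\neq0$, which is not a multiple of $e_1-e_2$. So the two cosets $n+(1-\tau)V$ and $(3\,4)n+(1-\tau)V$ are disjoint, and there are $2pqr$ elements over $\tau$. By conjugation the same count holds over each of the six transpositions. Hence $|C|=12pqr$. $\square$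

## 5. From a covered class to a quandle and back

Any covering of the kind seen in $S_4$ produces a failure, and every failure arises from one. For a finite connected quandle $Q$, let $\pi(Q)$ be the set of primes dividing the common order of the $L_a$.

**Definition (exceptional set).** A finite set $\pi$ of primes is *exceptional* if $\pi=\pi(Q)$ for some finite connected $Q$ without the Hayashi property.

For example, Theorem 1 shows that $\{2,p,q,r\}$ is exceptional for distinct odd primes $p,q,r$. The order of $L_\zeta$ there divides $2pqr$ and is divisible by $p,q,r$ by Step 4. It is even, because $L_\zeta$ moves an element over $(1\,3)$ to one over $(2\,3)$ and back to one over $(1\,3)$, so that cycle has even length. The empty set is not exceptional, since an identity permutation contains a regular cycle. A *$\pi$-number* is a positive integer all of whose prime divisors lie in $\pi$.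

**Theorem 2 (criterion).** Let $\pi$ be a nonempty finite set of primes. Then $\pi$ is exceptional iff

(∗) there are a finite group $K$, an element $k\in K$ whose order is a $\pi$-number, with $K=\langle k^K\rangle$, and proper subgroups $A_p$ $(p\in\pi)$ of $K$, all containing $k$, with $k^K\subseteq\bigcup_{p\in\pi}A_p$.

If $Q$ is finite, connected and non-Hayashi, then $K=\mathrm{LMlt}(Q)$, $k=L_a$ satisfy (∗) with $\pi=\pi(Q)$. If $K$ in (∗) is solvable, then a non-Hayashi $Q$ with $\pi(Q)=\pi$ and $\mathrm{LMlt}(Q)$ solvable exists.

There is no link in (∗) between the prime $p$ and the structure of $A_p$; the primes are only labels. The same subgroup may carry several labels.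

*Proof of necessity.* Let $Q$ be a non-Hayashi finite connected quandle, $K=\mathrm{LMlt}(Q)$, $k=L_a$, $M=|k|$ and $\pi=\pi(Q)$. By Lemma 1, $k^K=\{L_b:b\in Q\}$, which generates $K$. For $p\in\pi$ put $z_p=k^{M/p}\neq1$ and $A_p=C_K(z_p)$, so $k\in A_p$.

**Step 1: $A_p$ is proper.** Suppose $A_p=K$. Since $k(a)=a\star a=a$, we have $z_p(a)=a$. For all $g\in K$ then $z_p(g(a))=g(z_p(a))=g(a)$. By transitivity $z_p=1$, a contradiction.

**Step 2: the class is covered.** Let $b\in Q$. By Lemma 1, $k$ has no regular cycle, so by (1) the cycle of $k$ through $b$ has length a proper divisor of $M$. By Lemma 3 it divides $M/p$ for some $p\in\pi$. Then $z_p(b)=b$, and (2) gives $z_pL_bz_p^{-1}=L_{z_p(b)}=L_b$. So $L_b\in A_p$.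

This proves (∗), with the $K$ and $k$ named in the theorem.

*Before the proof of sufficiency: two obstacles.* Given $K$, $k$ and the $A_p$, we want modules $V_p$ over $\mathbb F_p$ and vectors $w_p\in V_p$ with stabilizer $A_p$, and we want a suitable power of $\zeta$ to be a nonzero multiple of $w_p$. The direct imitation of Section 4 is $\zeta=(w,k)$ with $w=\sum w_p$. But $k\in A_p$ fixes $w_p$, so $\zeta^{|k|}=(|k|\,w,1)$, and its $p$-component is zero whenever $p$ divides $|k|$. In Section 4 this did no harm, because $|\tau|=2$ and the primes were odd. To allow primes dividing $|k|$, we choose a vector $n_p$ not fixed by $k$, whose sum over the powers of $k$ is $w_p$.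

The second obstacle is that $\zeta^G$ need not generate $G=V\rtimes K$. For instance, let $K=S_4$, $k=(1\,2)$, $2\in\pi$, and let $V_2=\mathbb F_2[K]$ be the regular module with augmentation map $\varepsilon:V_2\to\mathbb F_2$, the sum of the coefficients. As $\varepsilon$ is $K$-invariant, $(v,g)\mapsto(\varepsilon(v_2),\mathrm{sgn}\,g)$ is a homomorphism from $G$ onto a Klein four-group. In this abelian group all conjugates of $\zeta$ have the same image, so $\langle\zeta^G\rangle$ maps to a cyclic group and is not $G$. The way out is to replace $G$ by a smaller group that is generated by the class of $\zeta$ in it.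

*Proof of sufficiency.* Assume (∗). Let $N=|k|$ and $P=\prod_{p\in\pi}p$.

**Step 1: vectors with prescribed stabilizers.** Let $V_p=\mathbb F_p[K]$ be the left regular module, with basis $K$, on which $K$ acts by left multiplication. Since $k\in A_p$, the group $A_p$ is a disjoint union of right cosets of $\langle k\rangle$, say $A_p=\bigsqcup_{t\in T_p}\langle k\rangle t$. Put
$$n_p=\sum_{t\in T_p}t,\qquad w_p=\sum_{i=0}^{N-1}k^in_p=\sum_{h\in A_p}h .$$
Then $w_p\neq0$. For $g\in K$ we have $gw_p=\sum_{h\in gA_p}h$, so $gw_p=w_p$ iff $gA_p=A_p$ iff $g\in A_p$. The stabilizer of $w_p$ is exactly $A_p$.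

**Step 2: powers of $\zeta$ as detectors.** Put $V=\bigoplus_{p\in\pi}V_p$, $n=\sum_pn_p$, $w=\sum_pw_p$, $G=V\rtimes K$ and $\zeta=(n,k)$. Then
$$\zeta^N=\Bigl(\sum_{i<N}k^in,\ k^N\Bigr)=(w,1).$$
If $\zeta^j=1$, the second component forces $N\mid j$. With $j=Nm$ we get $\zeta^j=(mw,1)$, which is trivial iff $p\mid m$ for every $p\in\pi$, that is, iff $P\mid m$. So $\zeta$ has order $NP$, a $\pi$-number divisible by every $p\in\pi$. For $p\in\pi$,
$$\zeta^{NP/p}=\bigl((P/p)w,1\bigr).$$
Every prime of $\pi$ other than $p$ divides $P/p$, so the only nonzero component is $(P/p)w_p$, with a scalar that is nonzero modulo $p$. By (3) and Step 1,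
$$\zeta^{NP/p}\text{ commutes with }(v,g)\iff g\in A_p. \tag{7}$$

**Step 3: a subgroup generated by its own class of $\zeta$.** Let $G_0=G$ and $G_{i+1}=\langle\zeta^{G_i}\rangle$. Each $G_i$ contains $\zeta$, and $G_{i+1}\le G_i$. As $G$ is finite, the chain becomes constant; let $L$ be its final term. Then $\zeta\in L$ and $\langle\zeta^L\rangle=L$. Each $G_i$ projects onto $K$: this is clear for $G_0$, and if $G_i$ projects onto $K$, then $\zeta^{G_i}$ projects onto $k^K$, so $G_{i+1}$ projects onto $\langle k^K\rangle=K$. Hence $L$ projects onto $K$. Let $C=\zeta^L$. By Lemma 2 it is a finite connected quandle.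

**Step 4: no cycle of $L_\zeta$ has length $NP$.** Let $c=(v,g)\in C$. Then $g\in k^K$, so $g\in A_p$ for some $p\in\pi$. By (7) and Lemma 2, the cycle through $c$ has length dividing $NP/p$.

**Step 5: $L_\zeta$ has order $NP$.** Let $p\in\pi$. The class $C$ generates $L$, and $L$ maps onto $K\neq A_p$, so the second components of the elements of $C$ do not all lie in $A_p$. Choose $c\in C$ with second component outside $A_p$. By (7) its cycle length divides $NP$ but not $NP/p$, so by Lemma 3 it has the full $p$-part of $NP$. This holds for all $p\in\pi$, and all prime divisors of $NP$ are in $\pi$, so the lcm of the cycle lengths is $NP$.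

By (1), Steps 4 and 5 show that $L_\zeta$ has no regular cycle. Also $\pi(C)$ is the set of primes dividing $NP$, which is $\pi$. So $\pi$ is exceptional.

**Step 6: solvability.** If $K$ is solvable, then so is $G=V\rtimes K$ with $V$ abelian, hence so is its subgroup $L$, and hence $\mathrm{LMlt}(C)$, which is a quotient of $L$ by Lemma 2. $\square$

**Corollary 1.** If a finite group $K$ is generated by a class $k^K$ and $\langle k,x\rangle\neq K$ for all $x\in k^K$ (for example, the transpositions in $S_n$, $n\ge4$), then $k^K$ is a homomorphic image of a finite connected non-Hayashi quandle.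

*Proof.* The subgroups $\langle k,x\rangle$, $x\in k^K$, are proper, contain $k$, and cover $k^K$. Choose a finite set $\pi$ of primes that contains all primes dividing $|k|$ and has at least as many elements as there are such subgroups. Label the subgroups by the primes in $\pi$, repeating subgroups if necessary. Then (∗) holds, and the proof of sufficiency gives a finite connected non-Hayashi quandle $C=\zeta^L$. The projection $(v,g)\mapsto g$ is a group homomorphism, so it respects conjugation, and it maps $\zeta^L$ onto $k^K$ because $L$ maps onto $K$.

In the example, the transpositions generate $S_n$, and two transpositions generate a group of order $2$, $4$ or $6$, which is proper in $S_n$ for $n\ge4$. $\square$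

## 6. Two proper subgroups never cover a generating class

**Theorem 3 (at most two primes).** If the order of $L_a$ has at most two distinct prime divisors, then the finite connected quandle $Q$ has the Hayashi property.

*Proof.* If the order is $1$, the claim is trivial. Otherwise, suppose that $Q$ is not Hayashi. By Theorem 2 there are a finite group $K$, an element $k$ with $K=\langle k^K\rangle$, and proper subgroups $A,B$ of $K$ with $k^K\subseteq A\cup B$; if there is only one prime, take $A=B$. We show that this is impossible. Write $D=k^K$.

**Step 1: turn the covering into a statement about fixed points.** Let $\Omega_1=K/A$ and $\Omega_2=K/B$ be the sets of left cosets, on which $K$ acts transitively, and let $O\subseteq\Omega_1\times\Omega_2$ be the $K$-orbit of the pair $(A,B)$. For $x\in D$ and $g\in K$ we have $g^{-1}xg\in D\subseteq A\cup B$, so $xgA=gA$ or $xgB=gB$. Hence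
$$\text{every }x\in D\text{ fixes at least one coordinate of every pair in }O. \tag{8}$$

**Step 2: $O$ is all of $\Omega_1\times\Omega_2$.** We look at the fibers of $O$. For $v\in\Omega_1$ let $F(v)=\{w\in\Omega_2:(v,w)\in O\}$. It is nonempty, since $K$ is transitive on $\Omega_1$. As $O$ is $K$-invariant, $F(gv)=gF(v)$ for all $g\in K$. We claim that $F(xv)=F(v)$ for $x\in D$. If $xv=v$, there is nothing to show. If $xv\neq v$, then by (8) $x$ fixes every $w\in F(v)$, so $F(xv)=xF(v)=F(v)$. Since $D$ generates $K$ and $K$ is transitive on $\Omega_1$, the set $F(v)$ is the same for all $v$. Then $gF(v)=F(gv)=F(v)$ for all $g\in K$, so $F(v)$ is a nonempty $K$-invariant subset of $\Omega_2$. By transitivity $F(v)=\Omega_2$ for all $v$, that is, $O=\Omega_1\times\Omega_2$.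

**Step 3: contradiction.** We find a pair that $k$ moves in both coordinates. If $k$ fixed every point of $\Omega_1$, then so would all its conjugates, hence $K$, which is transitive on $\Omega_1$ with $|\Omega_1|\ge2$; this is impossible. So $k$ moves some $v\in\Omega_1$, and in the same way it moves some $w\in\Omega_2$. By Step 2, $(v,w)\in O$, and $k$ moves both coordinates, contradicting (8). $\square$

It is instructive to see which line fails for three subgroups, using $K=S_4$, the class of transpositions, and the subgroups $\mathrm{Sym}\{1,2,3\}$, $\mathrm{Sym}\{1,2,4\}$, $\langle(1\,2),(3\,4)\rangle$. The coset spaces can be read as follows: a first coordinate is a point $a$, starting from $4$; a second is a point $b$, starting from $3$; a third is an ordered partition of $\{1,2,3,4\}$ into two pairs, starting from $(\{1,2\},\{3,4\})$. The orbit consists of the triples with $a\neq b$ whose partition has second pair $\{a,b\}$. So the third coordinate is determined by the first two, and there are $12$ triples. Each transposition does fix a coordinate of every triple. Take $x=(1\,4)$ and $a=4$, which $x$ moves. Among the triples with $a=4$, the one with $b=1$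 has its second coordinate moved by $x$; only its third coordinate is fixed. So the step "if $xv\neq v$, then $x$ fixes everything in the fiber over $v$" breaks down. Indeed the values of $b$ over $a=4$ are $1,2,3$, those over $a=1$ are $2,3,4$, and the fiber is not constant.

## 7. Affine transvections and $p+1$ subgroups

The covering in $S_4$ is the case $p=2$ of a family coming from affine planes.

**Theorem 4 (existence).** Every finite set $\pi$ of primes with $|\pi|\ge1+\min\pi$ is exceptional. If moreover $\min\pi\in\{2,3\}$, the quandle can be chosen with $\mathrm{LMlt}(Q)$ solvable.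

*Proof.* Let $p=\min\pi$ and $W=\mathbb F_p^2$. Let $K=W\rtimes SL_2(p)$, which acts on the plane $W$ by $(v,g)\cdot x=v+gx$. Put
$$\tau=\begin{pmatrix}1&1\\0&1\end{pmatrix},\qquad \ell=\{x\in W:\tau x=x\}=\mathbb F_pe_1,\qquad k=(0,\tau).$$
Then $k$ has order $p$, which is a $\pi$-number, and $\ell$ is a line with $p$ points.

**Step 1: $SL_2(p)$ is generated by the conjugates of $\tau$.** The powers of $\tau$ are all the upper unitriangular matrices. Conjugating $\tau$ by $\begin{pmatrix}0&1\\-1&0\end{pmatrix}$ gives $\begin{pmatrix}1&0\\-1&1\end{pmatrix}$, whose powers are all the lower unitriangular matrices. Let $U$ be the group generated by both families. Then $U$ moves every nonzero vector $(x,y)$ to $e_1$: if $y=0$, a lower matrix replaces $y$ by $x\neq0$; once $y\neq0$, an upper matrix makes the first coordinate $1$, and then a lower matrix makes the second coordinate $0$. The stabilizer of $e_1$ in $SL_2(p)$ is the group of upper unitriangular matrices, which lies in $U$. So $U=SL_2(p)$, and $SL_2(p)$ is transitive on nonzero vectors.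

**Step 2: $K=\langle k^K\rangle$.** Let $R=\langle k^K\rangle$, a normal subgroup of $K$. By Step 1 it maps onto $SL_2(p)$. For $(m,\kappa)\in R$ and $u\in W$ the commutator (4) gives $(\kappa u-u,1)\in R$. Every conjugate $\kappa=g\tau g^{-1}$ of $\tau$ is the second component of an element of $R$, so $R$ contains $(\kappa-1)W=g(\tau-1)W=g\ell$. By transitivity on nonzero vectors, the lines $g\ell$ fill $W$. Hence $W\le R$ and $R=K$.

**Step 3: $p+1$ proper subgroups containing $k$.** For $x\in\ell$ let $A_x$ be the stabilizer of the point $x$ in $K$, and let $A_\infty=W\rtimes\langle\tau\rangle$. Each $A_x$ contains $k$, because $\tau x=x$, and it is proper, because $W$ acts transitively on the $p^2>1$ points. The group $A_\infty$ contains $k$, and it is proper because $\langle\tau\rangle\neq SL_2(p)$.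

**Step 4: they cover $k^K$.** By (5), a conjugate of $k$ by $(v,g)$ is $(v-\kappa v,\kappa)$ with $\kappa=g\tau g^{-1}$. Its set of fixed points in $W$ is the image of the fixed point set $\ell$ of $k$ under $(v,g)$, that is, the line $v+g\ell$. If $g\ell\neq\ell$, the lines $v+g\ell$ and $\ell$ are not parallel, so they meet in a point $x$, and the conjugate lies in $A_x$. If $g\ell=\ell$, then $\kappa$ fixes $g\ell=\ell$ pointwise and has determinant $1$, so $\kappa$ is upper unitriangular. Thus $\kappa\in\langle\tau\rangle$, and the conjugate lies in $A_\infty$.

**Step 5: conclusion.** Since $|\pi|\ge p+1$, we can label these subgroups by the primes of $\pi$, repeating subgroups if necessary, and (∗) holds. Theorem 2 shows that $\pi$ is exceptional. The groups $SL_2(2)\cong S_3$ and $SL_2(3)$ are solvable, so for $p\in\{2,3\}$ the group $K$ is solvable, and the last part of Theorem 2 applies. $\square$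

For $p=2$ the group $K$ has order $4\cdot6=24$ and acts faithfully on four points, so it is $S_4$. The element $k$ fixes the two points of $\ell$ and exchanges the other two: it is a transposition. The subgroups $A_x$ are two point stabilizers, and $A_\infty$ has order $8$ and contains, as transpositions, $k$ and the one exchanging the points of $\ell$. This is the covering of Section 1, with the third subgroup enlarged.

**Corollary 2 (exact answer for $\pi\ni2$).** A finite set $\pi$ of primes containing $2$ is exceptional iff $|\pi|\ge3$. In particular the bound "two" in Theorem 3 is sharp.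

*Proof.* If $\pi$ is exceptional, then $|\pi|\geq3$ by Theorem 3. If $|\pi|\ge3=1+\min\pi$, apply Theorem 4. $\square$

## 8. Counting in the cosets of a minimal normal subgroup

**Theorem 5 (solvable case).** If $Q$ is finite, connected and non-Hayashi and $\mathrm{LMlt}(Q)$ is solvable, then $|\pi(Q)|\ge1+\min\pi(Q)$. By Theorem 4, for sets $\pi$ with $\min\pi\in\{2,3\}$ this condition is necessary and sufficient within the solvable class.

*Proof.* By the necessity part of Theorem 2, $K=\mathrm{LMlt}(Q)$ and $k=L_a$ satisfy (∗) with $|\pi(Q)|$ subgroups. Here $k\neq1$, since an identity map has a regular cycle, and the smallest prime divisor of $|k|$ is $\min\pi(Q)$. So the first statement follows from the claim below, and the second is then Theorem 4.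

**Claim.** Let $K$ be a finite solvable group, $1\neq k\in K=\langle k^K\rangle$, and let $p$ be the smallest prime divisor of $|k|$. If $A_1,\dots,A_m$ are proper subgroups of $K$ containing $k$ with $k^K\subseteq\bigcup_iA_i$, then $m\ge p+1$.

We use induction on $|K|$: assume the claim for all smaller groups.

**Step 1: a minimal normal subgroup.** If $K$ is abelian, then $K=\langle k\rangle\le A_i$, which is impossible (and $m\ge1$, since $k^K$ is nonempty). So $K$ is nonabelian. Let $E$ be a minimal normal subgroup of $K$. As $K$ is solvable, $E$ is an elementary abelian $s$-group for some prime $s$. Also $k\notin E$, since otherwise $K=\langle k^K\rangle\leq E$ would be abelian. Let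
$$I=\{i:A_iE=K\}.$$
The indices outside $I$ give proper subgroups of $K/E$; those inside meet $E$ trivially, as we shall see.

**Step 2: the case where the quotient does the work.** Suppose $k^K\subseteq\bigcup_{i\notin I}A_iE$. This includes the case $I=\emptyset$, because $A_i\subseteq A_iE$. In the solvable group $K/E$ the element $kE$ is nontrivial, its class generates $K/E$, and this class is covered by the proper subgroups $A_iE/E$ with $i\notin I$, all of which contain $kE$. The order of $kE$ divides $|k|$, so its smallest prime divisor is at least $p$. By induction $m\geq m-|I|\ge p+1$.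

From now on we are in the other case: $I\neq\emptyset$, and there is $x\in k^K$ that lies in no $A_iE$ with $i\notin I$.

**Step 3: for $i\in I$, the subgroup $A_i$ has at most one element in each coset of $E$.** The group $A_i\cap E$ is normalized by $A_i$, because $E\trianglelefteq K$, and by $E$, because $E$ is abelian. So it is normal in $A_iE=K$. It is not $E$, since otherwise $A_i=A_iE=K$. By minimality $A_i\cap E=1$. If $y,y'\in A_i$ and $yE=y'E$, then $y^{-1}y'\in A_i\cap E=1$.

**Step 4: $k$ does not centralize $E$.** This makes the $E$-class of $k$ nontrivial. If $k$ centralized $E$, so would all its conjugates, since $E$ is normal, and $E$ would be central in $K$. Then for $i\in I$ the subgroup $A_i$ would be normal in $A_iE=K$; as $k\in A_i$, we would get $k^K\subseteq A_i$ and $K\le A_i$, a contradiction. Hence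
$$q:=|k^E|=|E:C_E(k)|$$
is a power of $s$ greater than $1$.

**Step 5: $q\ge p$.** If $s$ divides $|k|$, then $q\ge s\ge p$. Now suppose $s\nmid|k|$. Write $E$ additively as a vector space over $\mathbb F_s$, and let $T$ be the linear map induced on it by conjugation by $k$. Then $\ker(T-1)=C_E(k)$, so the image $\operatorname{im}(T-1)$ has $|E:C_E(k)|=q$ elements. We claim that $T$ fixes no nonzero vector in it. Let $u=(T-1)v$ with $Tu=u$. Then $T^jv=v+ju$ for all $j$, and $T^{|k|}=1$ gives $|k|u=0$, so $u=0$ because $s\nmid|k|$. The image is $T$-invariant. The orbit under $\langle k\rangle$ of a nonzero vector in it consists of nonzero vectors of the image, and its length is a divisor of $|k|$ greater than $1$, hence at least $p$. So $q-1\ge p$, and in particular $q\geq p$.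

**Step 6: $|I|\ge q$.** We look at the coset $xE$. Since $x$ is conjugate to $k$ and $E$ is normal, $|x^E|=|E:C_E(x)|=q$. Also $x^E\subseteq xE$, because $exe^{-1}=x\,(x^{-1}ex)\,e^{-1}$ for $e\in E$. If $j\notin I$, then $A_j$ contains no element $y$ of $xE$, for otherwise $x\in yE\subseteq A_jE$, against the choice of $x$. But $x^E\subseteq k^K$ is covered by the $A_i$, so it is covered by those with $i\in I$. By Step 3 each of these contains at most one element of $xE$. Hence $|I|\ge q\ge p$.

**Step 7: one more subgroup is needed.** We now look at the coset $kE$. It contains $k^E$, which has $q\ge2$ elements. For $i\in I$ we have $k\in A_i$, so by Step 3 $k$ is the only element of $kE$ in $A_i$. Any other element of $k^E\subseteq k^K$ must therefore lie in some $A_j$ with $j\notin I$. Hence $m\ge|I|+1\ge p+1$. $\square$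

The count can be watched in $S_4$. Take $k=(1\,2)$, let $E$ be the normal Klein four-group, and let $A_1=\mathrm{Sym}\{1,2,3\}$, $A_2=\mathrm{Sym}\{1,2,4\}$ and $A_3$ the group of order $8$ preserving the partition $\{1,2\}\mid\{3,4\}$. Then $A_1E=A_2E=S_4$, while $A_3E=A_3$, so $I=\{1,2\}$. The element $x=(1\,3)$ is not in $A_3$, and $x^E=\{(1\,3),(2\,4)\}$, so $q=2$; one element lies in $A_1$, the other in $A_2$. Finally $k^E=\{(1\,2),(3\,4)\}$, and $(3\,4)$ lies only in $A_3$. So $m=3=p+1$, with equality throughout Steps 6 and 7.

Theorem 3 says that sets with $|\pi|\le2$ are not exceptional, and Theorem 4 says that sets with $|\pi|\ge1+\min\pi$ are. The sets that remain consist of odd primes and satisfy $3\le|\pi|\le\min\pi$. For these, the arguments here show only, by Theorem 5, that any example must have a non-solvable left multiplication group; they do not decide whether an example exists.
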